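\title{The sign of the multivariate Tutte polynomial of large 2-connected graphs}

\begin{abstract}
Fix $0<q<1$. We prove a conjecture of Jackson and Sokal on the multivariate Tutte polynomial $Z_G(q,\mathbf v)$: there is a strictly increasing sequence of self-dual intervals $\mathcal V_m(q)$, $m\ge2$, converging to an explicit interval $I_\Diamond(q)$, such that $(-1)^{n-1}Z_G(q,\mathbf v)>0$ for every $2$-connected graph $G$ with $n$ vertices and at least $m$ edges and all edge weights in $\mathcal V_m(q)$. We also show that $I_\Diamond(q)$ is the exact threshold: a self-dual interval admits only finitely many exceptional $2$-connected graphs if and only if its upper end lies strictly below that of $I_\Diamond(q)$. The proof combines a contraction property of series and parallel reductions, the Tutte decomposition, and an averaging argument along a non-separating path.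
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite graph, with multiple edges and loops allowed. For $q\in\mathbb R$ and real edge weights $\mathbf v=\{v_e\}_{e\in E}$, the \emph{multivariate Tutte polynomial} of $G$ is
\begin{equation}\label{eq:Z}
Z_G(q,\mathbf v)=\sum_{A\subseteq E}q^{k(A)}\prod_{e\in A}v_e ,
\end{equation}
where $k(A)$ is the number of connected components of the spanning subgraph $(V,A)$. If $q$ is a positive integer, then
\[
Z_G(q,\mathbf v)=\sum_{\sigma\colon V\to\{1,\dots,q\}}\ \prod_{e=xy\in E}\bigl(1+v_e\,\mathbf 1[\sigma(x)=\sigma(y)]\bigr),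
\]
as one sees by expanding the product: exactly $q^{k(A)}$ colorings are constant on the components of $(V,A)$. Thus $Z_G$ is the partition function of the $q$-state Potts model, an edge whose ends receive the same color contributes the factor $1+v_e$, and for $v_e\equiv-1$ the polynomial counts proper $q$-colorings. For negative weights the terms of \eqref{eq:Z} have both signs, and it is natural to ask for intervals of weights on which $Z_G$ has no zero and a predictable sign.

Throughout the paper $0<q<1$, and all weights are negative. For a graph $G$ with $n$ vertices we put
\[
z_G=(-1)^{n-1}Z_G(q,\mathbf v).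
\]
With this normalization the deletion--contraction identity reads $z_G=z_{G\setminus e}+|v_e|\,z_{G/e}$, so positivity passes from $G\setminus e$ and $G/e$ to $G$, and the question becomes: for which weights is $z_G>0$?

The smallest graphs show what to expect. A single edge has $z=-q(q+v)$, which is positive exactly when $v<-q$, and a loop has $z=q(1+v)$, which is positive exactly when $v>-1$. If $G$ is the union of two graphs $G_1,G_2$ with one common vertex, then $k(A)=k(A\cap E_1)+k(A\cap E_2)-1$, so $z_G=z_{G_1}z_{G_2}/q$. Hence a class of graphs in which bridges and loops occur as blocks cannot do better than the interval $(-1,-q)$, however large its members are, and the question is really one about single blocks. A graph is \emph{$2$-connected} if it is connected, loopless, and has exactly one block. We also require at least two edges, which loses nothing, since all statements below concern graphs with $m\ge2$ edges. Equivalently, $G$ is connected, loopless, has at least two edges, and $G-p$ is connected for every vertex $p$. The graphs $K_2^{(m)}$ consisting of $m\ge2$ parallel edges are $2$-connected. The smallest one, the \emph{digon} $K_2^{(2)}$, has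
\begin{equation}\label{eq:digon}
z=-q(q+v_1+v_2+v_1v_2)=q\bigl(1-q-(1+v_1)(1+v_2)\bigr),
\end{equation}
and this stays positive for weights somewhat below $-1$ and somewhat above $-q$. So excluding the bridge and the loop enlarges the interval, and the digon becomes the next obstruction: it is negative when both weights are below $-1-\sqrt{1-q}$. One may now exclude the digon as well, then all graphs with fewer than $m$ edges, and ask how far the interval grows as $m\to\infty$.

The map $v\mapsto q/v$ exchanges the ends of $(-1,-q)$, and we shall see that it exchanges the rules for edges in series and edges in parallel. We therefore consider \emph{self-dual intervals}, that is, intervals $(q/v^+,v^+)$ with $-\sqrt q<v^+<0$; such an interval is nonempty and contains $v$ if and only if it contains $q/v$. Let $v_\Diamond^+(q)$ be the negative root closest to $0$ of the cubic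
\begin{equation}\label{eq:cubic}
v^3-2qv-q^2=0 ,
\end{equation}
let $v_\Diamond^-(q)=q/v_\Diamond^+(q)$, and put $I_\Diamond(q)=[v_\Diamond^-(q),v_\Diamond^+(q)]$. Section~\ref{sec:coord} explains where the cubic comes from and why no interval larger than $I_\Diamond(q)$ can work. Jackson and Sokal \cite{JS} conjectured that $I_\Diamond(q)$ is reached in the limit. Our first theorem is the statement of their conjecture.

\begin{theorem}\label{thm:A}
Let $0<q<1$. There is a sequence of self-dual intervals $\mathcal V_m=(q/v_m^+,v_m^+)$, $m\ge2$, with $-\sqrt q<v_m^+<0$ and $\mathcal V_m\subsetneq\mathcal V_{m+1}$ for all $m$, such that: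
\begin{itemize}
\item[(a)] $v_m^+\to v_\Diamond^+(q)$ as $m\to\infty$; equivalently, the closure of $\bigcup_m\mathcal V_m$ equals $I_\Diamond(q)$;
\item[(b)] for every $m\ge2$, $(-1)^{n-1}Z_G(q,\mathbf v)>0$ for all $2$-connected graphs $G=(V,E)$ with $n$ vertices and at least $m$ edges, and all $\mathbf v$ with $v_e\in\mathcal V_m$ for all $e\in E$.
\end{itemize}
\end{theorem}

The second theorem says that the limit is sharp and describes the best possible intervals.

\begin{theorem}\label{thm:B}
Let $0<q<1$.
\begin{itemize}
\item[(1)] Let $\mathcal V=(q/v^+,v^+)$ with $-\sqrt q<v^+<0$. The set of $2$-connected graphs $G$, up to isomorphism, for which $z_G>0$ fails for some $\mathbf v\in\mathcal V^{E}$ is finite if and only if $v^+<v_\Diamond^+(q)$.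
\item[(2)] For $m\ge2$ let $\hat v_m$ be the supremum of all $v^+\in(-\sqrt q,0)$ such that $z_G>0$ for all $2$-connected graphs with at least $m$ edges and all weights in $(q/v^+,v^+)$. Then $\hat v_2\le\hat v_3\le\cdots$, $\hat v_m<v_\Diamond^+(q)$ for every $m$, $\hat v_m\to v_\Diamond^+(q)$, and $\hat v_2=-1+\sqrt{1-q}$.
\end{itemize}
\end{theorem}

Both theorems follow from one statement, Theorem~\ref{thm:core}: on a closed self-dual interval in the interior of $I_\Diamond(q)$, all sufficiently large $2$-connected graphs have $z_G>0$. Its proof has three layers. Series and parallel reductions push weights toward a smaller interval of \emph{special} weights (Section~\ref{sec:levels}). One special edge, or one vertex of large degree, forces $z_G>0$ (Sections~\ref{sec:tutte} and~\ref{sec:positivity}). Finally, a large graph with neither feature is expanded by deletion--contraction so that a fixed proportion of the expansion, suitably measured, falls on graphs that have one of them, while all other terms are still large (Sections~\ref{sec:ratio}--\ref{sec:path}). Section~\ref{sec:final} deduces Theorems~\ref{thm:A} and~\ref{thm:B}.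

\section{Series, parallel, and the interval $I_\Diamond$}\label{sec:coord}

\subsection{Three identities}

Two edges $g,h$ form a \emph{parallel pair} if they are non-loops with the same ends. They form a \emph{series pair at $y$} if they are the only edges at the vertex $y$ and lead from $y$ to two distinct neighbors. A \emph{reducible pair} is a pair of either kind.

\begin{lemma}\label{lem:red}
Let $G$ be a weighted graph.
\begin{itemize}
\item[(DC)] If $e$ is not a loop, then $z_G=z_{G\setminus e}-v_e\,z_{G/e}$; for $v_e<0$ this is $z_G=z_{G\setminus e}+|v_e|\,z_{G/e}$.
\item[(Par)] If $G'$ arises from $G$ by replacing a parallel pair $g,h$ by one edge of weight $v$ with $1+v=(1+v_g)(1+v_h)$, then $z_G=z_{G'}$.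
\item[(Ser)] Let $g,h$ be a series pair at $y$ with $q+v_g+v_h<0$. If $G'$ arises from $G$ by deleting $y$ and joining its two neighbors by an edge of weight $v=v_gv_h/(q+v_g+v_h)$, then $z_G=|q+v_g+v_h|\,z_{G'}$, and $1+\frac qv=(1+\frac q{v_g})(1+\frac q{v_h})$.
\end{itemize}
\end{lemma}

\begin{proof}
Sorting the sets $A$ in \eqref{eq:Z} by whether they contain $e$ gives $Z_G=Z_{G\setminus e}+v_eZ_{G/e}$, and $G/e$ has one vertex fewer than $G$. In (Par), the three nonempty subsets of $\{g,h\}$ have the same effect on $k(A)$ and total weight $v_g+v_h+v_gv_h=v$. In (Ser), let $e$ be the new edge. If $A$ contains neither of $g,h$, then $y$ is isolated and contributes $q$; if it contains exactly one, $y$ is absorbed; if it contains both, the neighbors of $y$ are joined. Hence $Z_G=(q+v_g+v_h)Z_{G'\setminus e}+v_gv_hZ_{G'/e}=(q+v_g+v_h)Z_{G'}$, and $G'$ has one vertex fewer than $G$. The last formula is $1+q(q+v_g+v_h)/(v_gv_h)$ factored.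
\end{proof}

The passage from $G$ to $G'$ in (Par) or (Ser) is called \emph{merging} the pair. We shall use the following elementary facts without further comment.

\begin{lemma}\label{lem:elem}
Let $G$ be $2$-connected. Then $G$ has no bridge and no vertex of degree less than $2$; if $G$ has two edges it is the digon, and if it has at least three vertices it has at least three edges. Doubling or subdividing an edge gives a $2$-connected graph. If $G$ has at least three edges, merging a reducible pair gives a $2$-connected graph.
\end{lemma}

\begin{proof}
If $xy$ were a bridge, a second edge would lie on one side of it, say the side of $x$, and $G-x$ would be disconnected. So there is no bridge and no vertex of degree $1$; the claims on small graphs follow from the degree sum. Adding or removing one of two parallel edges does not affect the connectivity of any $G-p$. If $G^+$ arises by subdividing $e=uw$ with a new vertex $y$, then $G^+-y=G\setminus e$, the graph $G^+-u$ is $G-u$ with a pendant edge at $w$ (and symmetrically for $w$), and for other $p$ the graph $G^+-p$ is a subdivision of $G-p$. All of these are connected, and the last two descriptions, read backward, show that suppressing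 a vertex of degree $2$ with distinct neighbors creates no cut vertex.
\end{proof}

\subsection{The coordinate $t$}

Put $t=1+v$, so that negative weights correspond to $t<1$. The map $v\mapsto q/v$ becomes
\[
\mathcal D(t)=1-\frac q{1-t},
\]
a decreasing involution of $(-\infty,1)$. By Lemma~\ref{lem:red}, parallel merging multiplies the numbers $t$, and series merging multiplies the numbers $\mathcal D(t)$: it produces $\mathcal D(\mathcal D(t_g)\mathcal D(t_h))$. This gives the duality principle that we use repeatedly: if $I,I',I''$ are sets invariant under $\mathcal D$ and $I\cdot I'\subset I''$, then series merging, like parallel merging, takes $t_g\in I$ and $t_h\in I'$ to a value in $I''$.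

For $K_2^{(m)}$ and for the cycle $C_m$, the definition \eqref{eq:Z} gives $Z=q^2+q(\prod t_e-1)$ and $Z=\prod(q+v_e)+(q-1)\prod v_e$, that is,
\[
z_{K_2^{(m)}}=q\Bigl(1-q-\prod_e t_e\Bigr),\qquad z_{C_m}=\prod_e|v_e|\cdot\Bigl(1-q-\prod_e\mathcal D(t_e)\Bigr).
\]
If all $|t_e|$ and $|\mathcal D(t_e)|$ are at most some constant below $1$, both expressions are positive for large $m$. On these two families alone one would guess the limiting interval $-1<t<\mathcal D(-1)$, or $-2<v<-q/2$. The true limit is smaller, because series and parallel merges can alternate and undo each other.

For $0<b<1$ let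
\[
c(b)=\mathcal D(-b)=1-\frac q{1+b},\qquad J_b=[-b,c(b)].
\]
The intervals $J_b$ are invariant under $\mathcal D$ and strictly increasing in $b$. We say that an edge has \emph{weight in $J_b$} if $t_e\in J_b$, that is, $-(1+b)\le v_e\le-\frac q{1+b}$; note that $-\sqrt q<-\frac q{1+b}<0$. Two parallel edges with $t=-b$ merge to $t=b^2$, so $J_b$ can be closed under merging only if $b^2\le c(b)$, which says $\kappa(b)\ge q$ for
\[
\kappa(b)=(1-b)(1+b)^2=1+b-b^2-b^3 .
\]
Since $\kappa'(b)=(1-3b)(1+b)$, the function $\kappa$ increases from $\kappa(0)=1$ on $[0,\frac13]$ and decreases to $\kappa(1)=0$ on $[\frac13,1]$. So there is a unique $a\in(0,1)$ with $\kappa(a)=q$, and for $0<b<1$,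
\begin{equation}\label{eq:ba}
b<a\iff\kappa(b)>q\iff b^2<c(b).
\end{equation}

\begin{lemma}\label{lem:a}
We have $v_\Diamond^+=a^2-1=-\frac q{1+a}\in(-\sqrt q,0)$, $v_\Diamond^-=-(1+a)$ and $c(a)=a^2$. Thus $v\in I_\Diamond$ if and only if $t\in J_a=[-a,a^2]$. Moreover $\sqrt{1-q}<a$.
\end{lemma}

\begin{proof}
Let $v=a^2-1$. Then $q=(1-a^2)(1+a)=-v(1+a)$, so $v=-\frac q{1+a}\in(-\sqrt q,0)$ and
\[
v^3-2qv-q^2=v^2\bigl[v+2(1+a)-(1+a)^2\bigr]=v^2\bigl[v+1-a^2\bigr]=0 .
\]
The cubic in \eqref{eq:cubic} tends to $-\infty$ at $-\infty$, equals $q^{3/2}-q^2>0$ at $-\sqrt q$, equals $-q^2<0$ at $0$, and tends to $+\infty$ at $+\infty$. So it has exactly one root in $(-\sqrt q,0)$, which is its negative root closest to $0$; this root is $v$. The formulas for $v_\Diamond^-$ and $c(a)$ follow. Finally $1-q=1-\kappa(a)=a(a^2+a-1)<a^2$, because $a^2<1$.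
\end{proof}

As $q\to0$ we have $1-a=q/(1+a)^2=\frac q4+O(q^2)$, whence $v_\Diamond^+=-\frac q2-\frac{q^2}{16}-O(q^3)$.

\begin{lemma}\label{lem:closed}
Let $0<b<a$. Then $J_b$ is closed under parallel and series merging, and any two weights in $J_b$ satisfy $q+v_1+v_2<0$.
\end{lemma}

\begin{proof}
Put $c=c(b)$. By \eqref{eq:ba}, $b^2<c<1$, so $J_b\cdot J_b=[-bc,\max(b^2,c^2)]\subset J_b$; the series case follows by duality. Also $q+v_1+v_2\le q-\frac{2q}{1+b}<0$ since $b<1$.
\end{proof}

So, for weights in $J_b$, merging multiplies $z$ by a positive constant and never changes its sign.

\subsection{The obstruction at $b=a$}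

At $b=a$ the ends of $J_a$ regenerate each other, and a negative digon can be blown up indefinitely.

\begin{proposition}\label{prop:diamond}
For every $m$ there is a $2$-connected graph with at least $m$ edges and weights in $\{v_\Diamond^-,v_\Diamond^+\}$ for which $z<0$.
\end{proposition}

\begin{proof}
The digon with $t_1=t_2=-a$ has $z=q(1-q-a^2)<0$ by \eqref{eq:digon} and Lemma~\ref{lem:a}. Two parallel edges of weight $v_\Diamond^-$ merge to one of weight $v_\Diamond^+$, since $(-a)^2=a^2$. Two edges of weight $v_\Diamond^+$ in series have $q+2v_\Diamond^+=(1-a^2)(1+a)-2(1-a^2)=-(1-a^2)(1-a)<0$, and they merge to an edge of weight $\frac{(1-a^2)^2}{-(1-a^2)(1-a)}=-(1+a)=v_\Diamond^-$. Hence replacing an edge of weight $v_\Diamond^-$ by two edges of weight $v_\Diamond^+$ in series, or an edge of weight $v_\Diamond^+$ by two parallel edges of weight $v_\Diamond^-$, keeps the graph $2$-connected, keeps the sign of $z$, and adds an edge. One of the two replacements applies to any edge, so the process never stops.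
\end{proof}

Performing both replacements turns an edge $xy$ of weight $v_\Diamond^+$ into a ``diamond'', two $x$--$y$ paths of length two, with all four weights again $v_\Diamond^+$. This is the origin of the cubic: with $u=q+2v$, a diamond with four weights $v$ is equivalent to an edge of weight $v$ when $(1+v^2/u)^2=1+v$, and for $v\ne0$ this simplifies to $v^3+2uv-u^2=0$, which is \eqref{eq:cubic}.

For $b<a$ the inclusion $J_b\cdot J_b\subset J_b$ has room to spare, and one guesses that only finitely many graphs are exceptional. This is the core result.

\begin{theorem}\label{thm:core}
For every $s\in(0,a)$ there is $N(s)$ such that $z_G>0$ for every $2$-connected graph $G$ with at least $N(s)$ edges and all weights in $J_s$.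
\end{theorem}

\section{Merging contracts the interval}\label{sec:levels}

We first look at graphs that can be merged all the way down to a digon. Here the whole question is what merging does to weights.

\begin{example}\label{ex:small}
Let $q=\frac34$ and $b=\frac23$. Then $\kappa(b)=\frac{25}{27}>q$, so $b<a$, and $J_b=[-\frac23,\frac{11}{20}]$. The digon is exceptional: for $t_1=t_2=-\frac23$ we have $t_1t_2=\frac49>\frac14=1-q$. But $J_b\cdot J_b=[-\frac{11}{30},\frac49]$ lies in $J_{11/30}=[-\frac{11}{30},\frac{37}{82}]$, so any merge, parallel or series, yields a weight in $J_{11/30}$. A digon with one weight in $J_{11/30}$ and the other in $J_b$ has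
\[
t_1t_2\le\max\Bigl(\frac{11}{30}\cdot\frac23,\ \frac{37}{82}\cdot\frac{11}{20}\Bigr)=\max\Bigl(\frac{11}{45},\frac{407}{1640}\Bigr)<\frac14 .
\]
Hence $z_G>0$ on $J_b$ for every graph with at least three edges that merges down to a digon.
\end{example}

For $b$ closer to $a$ one merge is not enough, but a bounded number is. We need an inner interval $J_{\bar\beta}$ with two competing properties: it must be large enough to absorb further merges with arbitrary edges of $J_b$, and small enough to make the digon positive. The next lemma shows that both can be met when $b<a$.

\begin{lemma}\label{lem:levels}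
Let $0<b<a$. There are $L\ge1$ and numbers $b=\beta_0>\beta_1>\dots>\beta_L>0$ such that:
\begin{itemize}
\item[(i)] merging an edge with weight in $J_{\beta_\ell}$ and an edge with weight in $J_b$, in parallel or in series, gives a weight in $J_{\beta_{\min(\ell+1,L)}}$;
\item[(ii)] $tt'<1-q$ for all $t\in J_{\beta_L}$ and $t'\in J_b$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $c=c(b)$, and for $0<\beta\le b$ write $\gamma=c(\beta)$. By \eqref{eq:ba}, $0<\gamma\le c<1$, so
\begin{equation}\label{eq:product}
J_\beta\cdot J_b=[-\max(\beta c,b\gamma),\ \max(b\beta,c\gamma)] .
\end{equation}

\emph{The upper end.} We have $c\gamma<\gamma$, and also $b\beta<\gamma$. Indeed, the latter says $(1-b\beta)(1+\beta)>q$; the left side is concave in $\beta$, equals $1>q$ at $\beta=0$, and equals $\kappa(b)>q$ at $\beta=b$.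

\emph{The lower end.} We have $\beta c<\beta$. The inequality $b\gamma<\beta$ says $b(1+\beta-q)<\beta(1+\beta)$, that is, $\psi(\beta)>0$ for
\[
\psi(\beta)=\beta^2+(1-b)\beta-b(1-q).
\]
Since $\psi(0)<0$, the quadratic $\psi$ has one positive root $\beta_*$, and $b\gamma<\beta$ holds exactly for $\beta>\beta_*$. From $\psi(b)=bq>0$ we get $\beta_*<b$.

\emph{The digon.} For $t,t'<1$, the condition $tt'<1-q$ says $q+v+v'+vv'<0$. Multiplying by $q/(vv')>0$ gives the same condition for $q/v$ and $q/v'$. Thus
\begin{equation}\label{eq:dualdigon}
tt'<1-q\iff\mathcal D(t)\mathcal D(t')<1-q .
\end{equation}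
Applied to $(t,t')=(-\beta,-b)$, this shows that $b\beta<1-q$ implies $c\gamma<1-q$. By \eqref{eq:product}, all products in $J_\beta\cdot J_b$ are then below $1-q$. So (ii) holds as soon as $\beta_L<\theta:=(1-q)/b$.

\emph{Compatibility.} Since $b(1-q)=b^2\theta$,
\[
\psi(\theta)=\theta\,(\theta+1-b-b^2)=\frac{1-q}{b^2}\,\bigl(\kappa(b)-q\bigr)>0 ,
\]
so $\beta_*<\theta$. Fix $\bar\beta$ with $\beta_*<\bar\beta<\min(\theta,b)$.

\emph{Iteration.} For $\beta\in[\bar\beta,b]$ let
\[
\varphi(\beta)=\max\bigl\{\beta c,\ b\gamma,\ -\mathcal D(\max(b\beta,c\gamma))\bigr\}>0 .
\]
We claim $\varphi(\beta)<\beta$ and $J_\beta\cdot J_b\subset J_{\varphi(\beta)}$. The first two terms are below $\beta$ by the paragraph on the lower end; and $\max(b\beta,c\gamma)<\gamma=\mathcal D(-\beta)$ gives $\mathcal D(\max(b\beta,c\gamma))>-\beta$, because $\mathcal D$ is a decreasing involution. For the inclusion, the lower end in \eqref{eq:product} is at least $-\varphi(\beta)$, and $-\varphi(\beta)\le\mathcal D(\max(b\beta,c\gamma))$ gives $c(\varphi(\beta))\ge\max(b\beta,c\gamma)$. By duality the same inclusion holds for series merging. Put $\beta_0=b$ and $\beta_{j+1}=\max(\bar\beta,\varphi(\beta_j))$.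 The continuous function $\beta-\varphi(\beta)$ has a positive minimum on $[\bar\beta,b]$, so the sequence decreases strictly until it reaches $\bar\beta$ at some first index $L\ge1$. Part (i) follows from $\varphi(\beta_\ell)\le\beta_{\ell+1}$ for $\ell<L$ and $\varphi(\bar\beta)<\bar\beta$.
\end{proof}

The hypothesis $b<a$ is what makes $\beta_*<\theta$: for $\beta<\beta_*$ the product $c(\beta)\cdot(-b)$ leaves $J_\beta$, and for $\beta\ge\theta$ the digon with weights $-\beta,-b$ is not positive. In Example~\ref{ex:small} one has $\theta=\frac38$ and $\psi(\frac{11}{30})=\frac9{100}>0$, so $\bar\beta=\frac{11}{30}$ is admissible and $L=1$.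

\begin{definition}\label{def:level}
Fix $b\in(0,a)$ and numbers as in Lemma~\ref{lem:levels}. The \emph{level} $\ell(e)\in\{0,\dots,L\}$ of an edge with weight in $J_b$ is the largest $\ell$ with $t_e\in J_{\beta_\ell}$. An edge of level $L$ is \emph{special}. We write $S=J_{\beta_L}$; this is a compact neighborhood of $t=0$.
\end{definition}

By Lemma~\ref{lem:levels}(i), merging edges of levels $\ell$ and $\ell'$ gives an edge of level at least $\min(L,\max(\ell,\ell')+1)$; in particular a merge involving a special edge gives a special edge. To turn this into a counting statement, give each edge an integer \emph{mass} $m_e\ge0$, let merging add the masses, and call an edge \emph{balanced} if it is special or $m_e\le2^{\ell(e)}$. An edge of mass $0$ or $1$ is balanced, and a balanced edge that is not special has mass at most $2^{L-1}$.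

\begin{lemma}\label{lem:mass}
Merging two balanced edges gives a balanced edge.
\end{lemma}

\begin{proof}
If the new edge has level $\ell''<L$, then $\max(\ell,\ell')+1\le\ell''$, neither old edge was special, and the new mass is at most $2^\ell+2^{\ell'}\le2^{\max(\ell,\ell')+1}\le2^{\ell''}$.
\end{proof}

This settles the case of Theorem~\ref{thm:core} that needs no deletion--contraction. Let $G$ have more than $2^L$ edges, with weights in $J_b$, and suppose it merges down to a digon. Give every edge mass $1$. One edge of the final digon has mass more than $2^{L-1}$, so it is special, and $z_G>0$ by \eqref{eq:digon} and Lemma~\ref{lem:levels}(ii).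

\section{Graphs without reducible pairs}\label{sec:tutte}

When no merge is available we must use (DC), and to stay within our class we need both resulting graphs to be $2$-connected. Call an edge $e$ of a $2$-connected graph $G$ \emph{legal} if $G\setminus e$ and $G/e$ are $2$-connected. Legal edges are found through the decomposition of $G$ into $3$-connected pieces, which we now recall.

\subsection{2-sums}

Let $H_1,H_2$ be $2$-connected graphs that have in common exactly an edge $\varepsilon$ and its two ends. Their \emph{$2$-sum} is $H_1\oplus_\varepsilon H_2=(H_1\cup H_2)\setminus\varepsilon$.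

\begin{lemma}\label{lem:2sum}
The graph $H_1\oplus_\varepsilon H_2$ is $2$-connected, and an edge $e\ne\varepsilon$ that is legal in $H_1$ is legal in $H_1\oplus_\varepsilon H_2$.
\end{lemma}

\begin{proof}
Each $H_i\setminus\varepsilon$ is connected and has an edge, so the $2$-sum is connected, loopless, and has at least two edges. Delete a vertex $p$. If $p$ is not an end of $\varepsilon$, say $p\in H_1$, then $H_1-p$ is connected, and the connected graph $H_2\setminus\varepsilon$ takes over the role of $\varepsilon$. If $p$ is an end of $\varepsilon$, then $H_1-p$ and $H_2-p$ are connected and share the other end. For the second claim, $(H_1\oplus_\varepsilon H_2)\setminus e=(H_1\setminus e)\oplus_\varepsilon H_2$ and $(H_1\oplus_\varepsilon H_2)/e=(H_1/e)\oplus_\varepsilon H_2$; in the latter, the ends of $\varepsilon$ remain distinct because $H_1/e$ is loopless.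
\end{proof}

\subsection{The Tutte decomposition}

A \emph{bond} is a graph $K_2^{(m)}$ with $m\ge3$, a \emph{polygon} is a cycle with at least three edges, and a graph is \emph{$3$-connected} if it is simple, has at least four vertices, and remains connected after deleting any set of at most two vertices. A $3$-connected graph $P$ has minimum degree at least $3$ and at least six edges, and for every vertex $p$ the graph $P-p$ is $2$-connected with at least three vertices, so it has no bridge and at least three edges. In particular,
\begin{equation}\label{eq:avoid}
\text{for any vertex } x \text{, in } P \text{ or not, at least three edges of } P \text{ are not incident with } x .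
\end{equation}

\begin{theorem}[Tutte decomposition \cite{Tutte,HT,CE}]\label{thm:tutte}
Let $G$ be a $2$-connected graph with at least three edges. There is a tree $T$ whose nodes are graphs on subsets of $V(G)$, with the following properties.
\begin{itemize}
\item[(T1)] Each node is a bond, a polygon, or a $3$-connected graph. No two bonds and no two polygons are adjacent in $T$.
\item[(T2)] Each edge of a node is \emph{real} or \emph{virtual}. Every edge of $G$ is a real edge of exactly one node. Each edge of $T$ is a virtual edge common to the two nodes it joins, these are all the virtual edges, and adjacent nodes share exactly the two ends of their virtual edge.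
\item[(T3)] The nodes containing a given vertex of $G$ form a subtree of $T$.
\item[(T4)] $G$ is the $2$-sum of the nodes along the edges of $T$: it is the union of the nodes with all virtual edges removed.
\end{itemize}
\end{theorem}

Two consequences are used often. First, by (T2) and (T3), a vertex of a node $\nu$ that is not an end of a virtual edge of $\nu$ lies in no other node, so it has the same degree in $\nu$ and in $G$. Second, for a subtree $T'$ let $G[T']$ be the $2$-sum of its nodes along the edges of $T'$, the remaining virtual edges being kept as edges. Adding the nodes one at a time and using Lemma~\ref{lem:2sum} shows that $G[T']$ is $2$-connected. If a tree edge $\varepsilon$ splits $T$ into $T_1$ and $T_2$, a vertex common to $G[T_1]$ and $G[T_2]$ lies by (T3) in both nodes joined by $\varepsilon$, so it is an end of $\varepsilon$, and $G=G[T_1]\oplus_\varepsilon G[T_2]$.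

\begin{lemma}\label{lem:legal}
Let $G$ be $2$-connected with at least three edges.
\begin{itemize}
\item[(i)] Every real edge of a $3$-connected node is legal in $G$.
\item[(ii)] If $G$ has no reducible pair, then $G$ has at least five legal edges, and for every vertex $x$ it has a legal edge not incident with $x$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $e=uw$ be an edge of a $3$-connected graph $P$. For $p\notin\{u,w\}$ the graph $(P-p)\setminus e$ is connected since $P-p$ has no bridge, and for $p\in\{u,w\}$ we have $(P\setminus e)-p=P-p$. So $P\setminus e$ is $2$-connected. The graph $P/e$ is loopless since $P$ is simple; deleting the contracted vertex leaves $P-u-w$, and deleting another vertex $p$ leaves $(P-p)/e$; both are connected. So $e$ is legal in $P$. If $P$ is a node and $e$ is real, then $G$ arises from $P$ by successive $2$-sums along the virtual edges of $P$, and Lemma~\ref{lem:2sum} applies at each step.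

(ii) Let $\nu$ be a leaf of $T$, or the only node; it has at most one virtual edge. If $\nu$ were a bond, it would have two real edges, a parallel pair of $G$. If $\nu$ were a polygon, it would have two consecutive real edges; their common vertex is not an end of a virtual edge, so it has degree $2$ in $G$ and distinct neighbors, and we would have a series pair. So $\nu$ is $3$-connected. It has at least five real edges, and by \eqref{eq:avoid} at least two real edges not incident with $x$. Apply (i).
\end{proof}

\section{Two sufficient conditions for positivity}\label{sec:positivity}

Fix $b\in(0,a)$, with $L$, $S$, levels and special edges as in Definition~\ref{def:level}. Lemma~\ref{lem:legal} gives a basic induction: merge if possible, and otherwise delete and contract a legal edge. All coefficients are positive, so $z_G>0$ as soon as some property survives both steps and makes the final digons positive.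

\begin{lemma}\label{lem:special}
Let $G$ be $2$-connected with all weights in $J_b$.
\begin{itemize}
\item[(i)] If some edge is special, then $z_G>0$.
\item[(ii)] If $b^2<1-q$, then $z_G>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Induction on $|E|$. For (i), let $f$ be special. If $|E|=2$, use \eqref{eq:digon} and Lemma~\ref{lem:levels}(ii). Let $|E|\ge3$. If there is a reducible pair, merge it; the factor is positive by Lemma~\ref{lem:closed}, and either $f$ or the merged edge containing it is special in the new graph. Otherwise Lemma~\ref{lem:legal}(ii) gives a legal edge $e\ne f$. Both $G\setminus e$ and $G/e$ are $2$-connected and contain $f$, and (DC) completes the step. For (ii) the same two steps apply with no edge to protect, and on the digon $t_1t_2\le\max(b^2,c(b)^2)<1-q$ by \eqref{eq:dualdigon} with $t=t'=-b$.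
\end{proof}

Part (ii) confirms the picture of the introduction: the weights $v\in(-1,-q)$, that is $0<t<1-q$, lie in every $J_b$, so by the product formula for blocks $z_G>0$ on this interval for all connected graphs. In Example~\ref{ex:small}, where $L=1$, the lemma shows that the digon is the only exceptional graph: if $|E|\ge3$, a merge creates a special edge, and if no merge is possible, $G$ has at least five legal edges, so both terms of (DC) have at least three edges and induction applies.

For $L\ge2$ one would like to run the mass argument of Section~\ref{sec:levels}, but (DC) destroys the mass of the edge it removes, in both terms. The loss can be avoided if all the mass sits at one vertex, because there is always a legal edge elsewhere.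

\begin{lemma}\label{lem:degree}
Let $\Delta=2^{L+1}$. If $G$ is $2$-connected, all weights lie in $J_b$, and some vertex has degree at least $\Delta$, then $z_G>0$.
\end{lemma}

\begin{proof}
We prove more generally that $z_G>0$ if $G$ has a vertex $x$ and masses $m_e$ such that all edges are balanced, all edges of positive mass are incident with $x$, and $\sum_em_e\ge2^{L+1}$. The lemma is the case where the edges at a vertex $x$ of degree at least $\Delta$ have mass $1$ and all others mass $0$.

Induct on $|E|$. If some edge is special, use Lemma~\ref{lem:special}(i). Otherwise all masses are at most $2^{L-1}$, so at least four edges have positive mass and $\deg x\ge4$. Suppose there is a reducible pair, and merge it. The edges stay balanced by Lemma~\ref{lem:mass} and the total mass is unchanged. If the pair contains an edge at $x$, the merged edge is at $x$: for a parallel pair both edges are at $x$, and a series pair is at a vertex $y\ne x$, since $\deg x\ne2$, so that $x$ is one of the two neighbors of $y$ that the new edge joins. Hence the hypotheses persist. If there is no reducible pair, Lemma~\ref{lem:legal}(ii) gives a legal edge $e$ not incident with $x$. It has mass $0$,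 the hypotheses hold in $G\setminus e$ and $G/e$, and (DC) completes the step.
\end{proof}

\section{A marked edge and an averaging inequality}\label{sec:ratio}

What remains are large graphs of bounded degree with no special edge, for instance the prism formed by two cycles of length $r$ joined by $r$ rungs, in which all degrees are $3$ and no pair is reducible. Contracting the first $i$ edges of a path along one of the cycles creates a vertex of degree $i+3$, so after boundedly many contractions Lemma~\ref{lem:degree} applies. But (DC) also produces the deletion terms, and about these we know only that they are still large. So we cannot show that all terms of an expansion are positive. Instead we show that the good term carries a definite share of the total, and let the other terms be controlled by the quantity we are estimating. To speak of shares we need a positive size for each term, and $z$ itself is not known to be positive. The remedy is to mark an edge $f$, never touch it, and measure each term by the value of $z$ at $t_f=0$, where $f$ is special.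

From now until the end of Section~\ref{sec:path}, fix $s\in(0,a)$ and an auxiliary $b\in(s,a)$. The objects $L$, $S$, levels, special edges and $\Delta=2^{L+1}\ge4$ refer to $b$, while the graphs have weights in the smaller interval $J_s$, which is closed under merging by Lemma~\ref{lem:closed}. Since $s<b$, $0<c(s)<c(b)$, and $S$ is a neighborhood of $0$, we can fix $\delta,\tau\in(0,1)$ with
\[
\tfrac1{1-\delta}J_s\subset J_b,\qquad\tau J_s\subset S .
\]
A \emph{marked graph} is a $2$-connected graph $G$ with weights in $J_s$ and a distinguished edge $f$. Write $z_G(t)$ for the value of $z_G$ when $t_f$ is replaced by $t$; by (DC) it is an affine function of $t$. Put $z_G^0=z_G(0)$, which is positive by Lemma~\ref{lem:special}(i), and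
\[
\rho(G,f)=z_G/z_G^0 .
\]
For the digon with edges $f,g$ we have $\rho=1-t_ft_g/(1-q)$, which may be negative but is bounded below.

\begin{definition}\label{def:exp}
An \emph{expansion} of a marked graph $(G,f)$ is a finite list of terms $(\alpha_i,G_i)$ obtained from the single term $(1,G)$ by repeatedly applying to a term $(\alpha,G')$ one of the following steps: merge a reducible pair not containing $f$, multiplying $\alpha$ by the factor in Lemma~\ref{lem:red}; or, for a legal edge $e\ne f$, replace the term by $(\alpha,G'\setminus e)$ and $(\alpha|v_e|,G'/e)$.
\end{definition}

Each $(G_i,f)$ is a marked graph, each $\alpha_i$ is positive and independent of $t_f$, and $z_G(t)=\sum_i\alpha_iz_{G_i}(t)$ for all $t$. Expanding the terms of an expansion gives an expansion.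

\begin{lemma}\label{lem:rho}
Let $(G,f)$ be a marked graph.
\begin{itemize}
\item[(i)] $\rho(G,f)\ge1-1/\tau$.
\item[(ii)] If $G$ has a vertex of degree at least $\Delta$ or a special edge $g\ne f$, then $\rho(G,f)\ge\delta$.
\item[(iii)] For an expansion $(\alpha_i,G_i)$, we have $\rho(G,f)=\sum_iw_i\,\rho(G_i,f)$ with $w_i=\alpha_iz_{G_i}^0/z_G^0>0$ and $\sum_iw_i=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $\tau t_f\in S$, Lemma~\ref{lem:special}(i) gives $0<z_G(\tau t_f)=(1-\tau)z_G^0+\tau z_G$. (ii) As $t_f/(1-\delta)\in J_b$, Lemma~\ref{lem:degree} or Lemma~\ref{lem:special}(i) gives $z_G(\frac{t_f}{1-\delta})>0$, and $z_G=\delta z_G^0+(1-\delta)z_G(\frac{t_f}{1-\delta})$. (iii) Evaluate the expansion at $t=t_f$ and at $t=0$.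
\end{proof}

For $N\ge2$ let $\lambda_N$ be the infimum of $\rho(G,f)$ over all marked graphs with at least $N$ edges. The sequence $\lambda_N$ is nondecreasing, and it is finite by Lemma~\ref{lem:rho}(i).

\begin{proposition}\label{prop:rec}
There is $\pi\in(0,1)$ such that for every $N\ge2$ there is $N'$ with
\[
\lambda_{N'}\ge\pi\delta+(1-\pi)\min(\lambda_N,\delta).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:core} from Proposition~\ref{prop:rec}]
If $\lambda_N<\delta$ for all $N$, then $\lambda_N$ increases to a limit $\lambda\le\delta$, and $\lambda\ge\lambda_{N'}\ge\pi\delta+(1-\pi)\lambda_N$ for all $N$. Letting $N\to\infty$ gives $\lambda\ge\pi\delta+(1-\pi)\lambda$, so $\lambda=\delta>0$. Thus in any case $\lambda_N>0$ for some $N$, which we call $N(s)$. If $G$ is $2$-connected with at least $N(s)$ edges and weights in $J_s$, mark any edge; then $z_G\ge\lambda_{N(s)}z_G^0>0$.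
\end{proof}

This argument shows why $b$ is taken larger than $s$. With $b=s$ we would know only $\rho>0$ for the good terms, that is $\delta=0$, and the conclusion $\lim\lambda_N\ge0$ would not give $\lambda_N>0$ for any $N$. It also shows why $\pi$ must not depend on $N$.

The proof of Proposition~\ref{prop:rec} occupies the next three sections. Section~\ref{sec:struct} reduces it to graphs with one large $3$-connected piece, Section~\ref{sec:compare} bounds the share of a contraction term from below, and Section~\ref{sec:path} finds a path to contract.

\section{Reduction to one large 3-connected piece}\label{sec:struct}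

A large graph has a large node in its Tutte decomposition or a deep tree. We show that a large bond, a large polygon or a deep tree produces a special edge in every term of a suitable expansion. The tool is that one side of a $2$-sum can be collapsed to a single edge, with a gain of one level.

\begin{lemma}\label{lem:collapse}
Let $(G,f)$ be a marked graph with $G=H\oplus_\varepsilon B$, where $H$ and $B$ are $2$-connected and $f\in E(H)\setminus\varepsilon$. Let $g\in E(B)\setminus\varepsilon$. Then $(G,f)$ has an expansion in which every $G_i$ is the graph $H$, with the weights on $E(H)\setminus\varepsilon$ unchanged and with $\varepsilon$ replaced by an actual edge of level at least $\ell(g)$, and at least $\min(L,\ell(g)+1)$ if $|E(B)|\ge3$.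
\end{lemma}

\begin{proof}
Induction on $|E(B)|$, for all $H$ at once. If $|E(B)|=2$, then $B$ is the digon with edges $\varepsilon,g$, and $G$ already has the required form. Let $|E(B)|\ge3$. There are three cases.

\emph{Two edges other than $\varepsilon$ form a reducible pair of $B$.} They form a reducible pair of $G$ too: for a series pair at $y$, the vertex $y$ is not an end of $\varepsilon$, so it has degree $2$ in $G$. Merge them, obtaining $H\oplus_\varepsilon B'$ with $B'$ $2$-connected. If $g$ is in the pair, the merged edge has level at least $\min(L,\ell(g)+1)$, and we apply induction with the merged edge in place of $g$. Otherwise $B'$ contains $\varepsilon$, $g$ and the merged edge, so $|E(B')|\ge3$, and we apply induction with $g$.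

\emph{The edge $\varepsilon$ forms a reducible pair of $B$ with an edge $h$.} This is not a pair of edges of $G$, so we move $h$ to the other side of the $2$-sum. If the pair is parallel, let $H'$ be $H$ with $h$ added parallel to $\varepsilon$, let $B'=B\setminus h$ and $\varepsilon'=\varepsilon$. If it is a series pair at $y$, write $\varepsilon=yu$ and $h=yw$ with $w\ne u$; then $w\notin V(H)$. Let $B'$ be $B$ with $y$ deleted and a new edge $\varepsilon'=uw$ added, and let $H'$ be $H$ with $\varepsilon$ replaced by the path $u\,w\,y$ consisting of $\varepsilon'$ and $h$. In both cases $H'$ and $B'$ are $2$-connected by Lemma~\ref{lem:elem}, they share exactly $\varepsilon'$ and its ends, $G=H'\oplus_{\varepsilon'}B'$, and $|E(B')|=|E(B)|-1$. Apply induction, with $g$ if $g\ne h$ and with any edge of $E(B')\setminus\varepsilon'$ otherwise. Each term is $H'$ with $\varepsilon'$ replaced by an edge $g'$, and one of $g',h$ has level at least $\ell(g)$. The edges $g',h$ form a reducible pair not containing $f$ (parallel, or in series at $w$), and merging them gives $H$ with $\varepsilon$ replaced by an edge of level at least $\min(L,\ell(g)+1)$.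

\emph{$B$ has no reducible pair.} By Lemma~\ref{lem:legal}(ii), $B$ has at least five legal edges. Choose one, $e\notin\{\varepsilon,g\}$; it is legal in $G$ by Lemma~\ref{lem:2sum}. Apply (DC), and then induction to $H\oplus_\varepsilon(B\setminus e)$ and $H\oplus_\varepsilon(B/e)$, in which $g$ is still present and the second summand has at least four edges.
\end{proof}

\begin{lemma}\label{lem:types}
For every $N$ there is $N'$ such that every marked graph $(G,f)$ with at least $N'$ edges has an expansion in which each term is of one of the following types.
\begin{itemize}
\item[Type 1:] it has a special edge $g\ne f$.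
\item[Type 2:] it is $P\oplus_\varepsilon H$ with $H$ $2$-connected and $f\in E(H)\setminus\varepsilon$, or it is $P$ itself, in which case we put $\varepsilon=f$; here $P$ is a $3$-connected graph with at least $N$ edges.
\end{itemize}
\end{lemma}

\begin{proof}
Put $M=\max(N,L+2)\ge3$ and $N'=M^{L+2}$. Root the tree $T$ of Theorem~\ref{thm:tutte} at the node in which $f$ is a real edge. For a node $\nu$ other than the root, let $T_\nu$ be the subtree of $\nu$ and its descendants and let $\varepsilon_\nu$ be the virtual edge between $\nu$ and its parent. Then $G=G[T-T_\nu]\oplus_{\varepsilon_\nu}G[T_\nu]$ with $f$ in the first summand. We call $G[T_\nu]$ the \emph{branch} at $\nu$. Lemma~\ref{lem:collapse} collapses it: in each term the subtree $T_\nu$ has disappeared, $\varepsilon_\nu$ has become a real edge of the parent, and all other nodes are unchanged, so that further branches can be collapsed in turn.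

\emph{Some $3$-connected node $P$ has at least $N$ edges.} Collapse the branches at all children of $P$. Every term is of Type~2, with $\varepsilon=\varepsilon_P$ and $H=G[T-T_P]$, or with $\varepsilon=f$ if $P$ is the root.

\emph{Some bond or polygon $\nu$ has at least $L+2$ edges.} Collapse the branches at all children of $\nu$. In each term, all edges of $\nu$ but one (namely $\varepsilon_\nu$, or $f$ if $\nu$ is the root) are real and different from $f$. They are parallel, or they form a path whose interior vertices have degree $2$. Take $L+1$ of them, consecutive in the case of a polygon, and merge them one after another into a single edge. Before each of the $L$ merges the node has at least three edges, so in a polygon the two edges lead to distinct neighbors and the pair is reducible. After $j$ merges the merged edge has level at least $j$. So every term becomes of Type~1.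

\emph{Neither case occurs.} Then every node has fewer than $M$ edges, so $T$ has more than $|E|/M\ge M^{L+1}$ nodes. Every node has fewer than $M$ children, so at most $\sum_{i\le L}M^i\le M^{L+1}$ nodes have depth at most $L$. Hence there is a path $\nu_0,\nu_1,\dots,\nu_{L+1}$ from the root $\nu_0$ downward. Collapse the branch at $\nu_{L+1}$ to an edge of level at least $0$. Then, for $j=1,\dots,L$, collapse the current branch at $\nu_{L+1-j}$, taking for $g$ the edge produced in the previous step. This branch has at least three edges, because the node $\nu_{L+1-j}$ has at least three and a $2$-sum has at least as many edges as each summand; so the new edge has level at least $j$. The last step replaces the branch at $\nu_1$ by a special edge different from $f$, and every term is of Type~1.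
\end{proof}

\section{Deletion against contraction}\label{sec:compare}

In $z^0_G=z^0_{G\setminus e}+|v_e|z^0_{G/e}$, the contraction term has a share bounded below as soon as $z^0_{G\setminus e}/z^0_{G/e}$ is bounded above independently of the size of $G$. We prove such a bound when the ends of $e$ have bounded degree. The idea is to reduce numerator and denominator simultaneously, away from $e$, until the graph has bounded size, and then to use compactness. Only the denominator has to stay positive, so only $G/e$ is required to be $2$-connected.

\begin{lemma}\label{lem:K}
There is a constant $K>0$, depending only on $q$, $b$, $S$ and $\Delta$, with the following property. Let $G$ be a graph, $e=xw$ a non-loop edge and $f\ne e$ an edge, such that $G/e$ is $2$-connected, $\deg_Gx\le\Delta$, $\deg_Gw\le\Delta$, all weights lie in $J_b$, and $f$ is special. Then $z_{G\setminus e}\le K\,z_{G/e}$.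
\end{lemma}

\begin{proof}
Call such data a \emph{configuration}. Put $G_1=G/e$, let $\omega$ be the vertex of $G_1$ obtained from $e$, and let $d=\deg_{G_1}\omega\le2\Delta-2$. No edge is parallel to $e$, since $G_1$ is loopless. By Lemma~\ref{lem:special}(i), $z_{G_1}>0$; put $Q(G)=z_{G\setminus e}/z_{G_1}$.

\emph{Step 1: three operations.} Suppose $|V(G_1)|\ge3$, so that $|E(G_1)|\ge3$.
\begin{itemize}
\item[(a)] Let $e'\ne f$ be an edge incident with neither $x$ nor $w$ and legal in $G_1$. Then $G\setminus e'$ and $G/e'$ are configurations, with the same degrees of $x$ and $w$. Applying (DC) to $e'$ in $G\setminus e$ and in $G_1$ writes $Q(G)=\frac{y_1+|v_{e'}|y_2}{y_1'+|v_{e'}|y_2'}$, where $y_1/y_1'=Q(G\setminus e')$, $y_2/y_2'=Q(G/e')$ and $y_1',y_2'>0$. This is a weighted average of the two ratios, so $Q(G)\le\max(Q(G\setminus e'),Q(G/e'))$.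
\item[(b)] Merge a parallel pair of $G$. It does not contain $e$, and it is a parallel pair of $G\setminus e$ and of $G_1$. So $Q$ is unchanged, and degrees do not increase.
\item[(c)] Merge a series pair of $G$ at a vertex $y\notin\{x,w\}$. The two neighbors of $y$ are not $x$ and $w$: otherwise $y$ would be adjacent only to $\omega$ in $G_1$, and $\omega$ would be a cut vertex. So the pair is a series pair of $G\setminus e$ and of $G_1$, with the same factor; $Q$ and the degrees of $x,w$ are unchanged.
\end{itemize}
In (b) and (c) the pair may contain $f$; then the merged edge, which is special, takes the role of $f$. The result is again a configuration. Each operation reduces $|E|$. Call a configuration \emph{terminal} if $|V(G_1)|=2$ or no operation applies. By induction on $|E|$, $Q(G)$ is at most the supremum of $Q$ over terminal configurations.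

\emph{Step 2: compactness.} We show in Step 3 that a terminal configuration has fewer than $5\Delta$ edges. Since $G$ is connected, there are then finitely many terminal triples $(G,e,f)$ up to isomorphism. For each, $Q$ is a continuous function on the compact set where $t_f\in S$ and all other $t_g\in J_b$, its denominator being positive there. So $Q$ is bounded above on terminal configurations, and we let $K>0$ be an upper bound.

\emph{Step 3: terminal configurations are small.} If $|V(G_1)|=2$, then $|E(G)|=d+1<5\Delta$. Let $|V(G_1)|\ge3$, and suppose no operation applies. Then:
\begin{itemize}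
\item[($\alpha$)] Any two parallel edges of $G_1$ are incident with $\omega$. Indeed, by (b) they are not parallel in $G$, so one comes from $x$ and the other from $w$.
\item[($\beta$)] Every vertex $y\ne\omega$ of $G_1$ has degree at least $3$. Indeed, its degree is at least $2$ and is the same in $G$; if it were $2$, its two edges, being non-parallel in $G$ by (b), would allow (c).
\item[($\gamma$)] Every real edge of a $3$-connected node of $G_1$ is incident with $\omega$ or equals $f$, by (a) and Lemma~\ref{lem:legal}(i).
\end{itemize}
Consider the tree $T$ of $G_1$. It has more than one node: a single node is not a bond since $|V(G_1)|\ge3$, not a polygon by ($\beta$), and not $3$-connected, since \eqref{eq:avoid} would give three real edges avoiding $\omega$, against ($\gamma$). So $T$ has at least two leaves.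

Every leaf contains $\omega$. A leaf is not $3$-connected: of three edges avoiding $\omega$, at most one is virtual and at most one is $f$, against ($\gamma$). A leaf bond has at least two real edges, which are at $\omega$ by ($\alpha$). The real edges of a leaf polygon form a path with at least one interior vertex; interior vertices have degree $2$ in $G_1$, so by ($\beta$) the only one is $\omega$.

Every node lies on a path of $T$ between two leaves, so by (T3) every node contains $\omega$, and by (T2) every virtual edge is incident with $\omega$. This has three consequences. There is no leaf polygon, since in such a leaf $\omega$ is not an end of the virtual edge; so all leaves are bonds. There is no $3$-connected node, since three edges avoiding $\omega$ would all be real, against ($\gamma$). In a polygon, only the two edges at $\omega$ can be virtual, and both are, since the polygon is not a leaf; the other edges are real and form a path whose interior vertices have degree $2$ in $G_1$, so by ($\beta$) there is exactly one such edge. Finally, all edges of a bond are at $\omega$.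

Let $n_B$ and $n_P$ be the numbers of bonds and polygons. Each leaf has at least two real edges at $\omega$, so there are at most $d/2$ leaves. In a tree, $\sum_\nu(\deg_T\nu-2)=-2$, so there are fewer nodes of degree at least $3$ than leaves. A bond of degree at most $2$ in $T$ has a real edge, which is at $\omega$, so there are at most $d$ such bonds. Hence $n_B\le\frac32d$. By (T1), each edge of $T$ joins a bond to a polygon, and polygons have degree $2$ in $T$; counting edges of $T$ gives $2n_P=n_B+n_P-1$, so $n_P=n_B-1$. The edges of $G_1$ not at $\omega$ are the single real edges of the polygons. Therefore $|E(G_1)|=d+n_P<\frac52d\le5\Delta-5$, and $|E(G)|<5\Delta$.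
\end{proof}

The degree bound enters only through $d\le2\Delta-2$, and Step 3 needs it. Let $G_1$ consist of a path all of whose vertices are joined to $\omega$, the two ends of the path being joined in $G$ to both $x$ and $w$ and the other vertices to one of them. Then $G$ has no parallel pair, the path vertices have degree $3$, and deleting a path edge makes $\omega$ a cut vertex; so no operation applies, however long the path is.

\section{Contracting a non-separating path}\label{sec:path}

We want to contract the edges of a path $X$ in the $3$-connected piece $P$ one by one, each edge being legal when its turn comes. The danger is that the contracted vertex becomes a cut vertex or acquires a loop. Neither happens if $X$ is induced and $P-V(X)$ is connected, as for a path on fewer than $r$ vertices along one cycle of the prism. The path must also avoid the edge $\varepsilon$ through which $P$ is attached to the marked edge.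

\begin{lemma}\label{lem:path}
Let $P$ be a $3$-connected graph, $\varepsilon$ an edge, and $u,u'$ distinct non-adjacent vertices. There are an end $y_0$ of $\varepsilon$ and an induced $u$--$u'$ path $X$ avoiding $y_0$ such that $P-V(X)$ is connected.
\end{lemma}

\begin{proof}
Since $u,u'$ are not adjacent, some end $y_0$ of $\varepsilon$ is not in $\{u,u'\}$, and $P-y_0$ is connected. Among the $u$--$u'$ paths $X$ avoiding $y_0$, choose one for which the component $C_0$ of $P-V(X)$ containing $y_0$ is largest, and subject to this, one of minimum length. It is induced: a chord would give a shorter path on a subset of $V(X)$, for which the component of $y_0$ is no smaller.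

Suppose $P-V(X)$ has other components. For such a component $C$, the set of its neighbors lies on $X$ and separates $C$ from $C_0$, so it has at least three elements. Let $w_C$ and $w_C'$ be the first and the last along $X$. No vertex $y$ of $X$ strictly between $w_C$ and $w_C'$ has a neighbor in $C_0$: otherwise, replacing the segment of $X$ from $w_C$ to $w'_C$ by a path through $C$ would give a $u$--$u'$ path disjoint from $C_0\cup\{y\}$, for which the component of $y_0$ contains $C_0\cup\{y\}$.

View $X$ as a real interval, call $(w_C,w_C')$ the \emph{span} of $C$, and let $(\xi,\xi')$ be a connected component of the union of the spans of all $C\ne C_0$; the points $\xi,\xi'$ are vertices of $X$. Let $W$ consist of the vertices of $X$ in $(\xi,\xi')$ and of the vertices of all $C\ne C_0$ whose span lies in $(\xi,\xi')$; see Figure~\ref{fig:path}. Then $W\ne\emptyset$, and we claim that all neighbors of $W$ outside $W$ lie in $\{\xi,\xi'\}$. A component $C\subset W$ has neighbors only in $[w_C,w'_C]\subset[\xi,\xi']$. Let $y$ be a vertex of $X$ in $(\xi,\xi')$. It lies in some span, so it has no neighbor in $C_0$. Its neighbors on $X$ are its predecessor and successor, since $X$ is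 induced, and these lie in $[\xi,\xi']$. If $y$ has a neighbor in a component $C\ne C_0$, then $y\in[w_C,w_C']$, so the span of $C$ meets the open interval $(\xi,\xi')$ and therefore lies in it; thus $C\subset W$. The claim follows, so $\{\xi,\xi'\}$ separates $W$ from $C_0$, contradicting $3$-connectivity.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0)--(8,0);
\foreach \i in {0,...,8} \fill (\i,0) circle (2pt);
\node[left] at (0,0) {$u$}; \node[right] at (8,0) {$u'$};
\node[below left] at (1,0) {$\xi$}; \node[below left] at (6,0) {$\xi'$};
\draw (2.3,1.3) ellipse (0.7 and 0.35); \node at (2.3,1.3) {$C$};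
\draw (4.9,1.3) ellipse (0.7 and 0.35); \node at (4.9,1.3) {$C'$};
\draw (1,0)--(1.8,1.055) (2,0)--(2.2,0.953) (4,0)--(2.9,1.12);
\draw (3,0)--(4.3,1.12) (5,0)--(4.95,0.95) (6,0)--(5.4,1.055);
\draw (4,-1.4) ellipse (4 and 0.4); \node at (4,-1.4) {$C_0$};
\draw (0,0)--(0.6,-1.19) (1,0)--(1.2,-1.114) (6,0)--(6,-1.054) (7,0)--(7,-1.135) (8,0)--(7.4,-1.19);
\end{tikzpicture}
\caption{A $u$--$u'$ path $X$ and three components $C_0,C,C'$ of the graph obtained by deleting its vertices. The spans of $C$ and $C'$ on $X$ overlap, their union is the interval $(\xi,\xi')$, and no vertex inside this interval has a neighbor in $C_0$. Then $\xi$ and $\xi'$ separate $C$, $C'$ and the vertices between them from $C_0$, which is impossible in a $3$-connected graph.}\label{fig:path}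
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:rec}]
Let $K$ be as in Lemma~\ref{lem:K}, and put
\[
\eta=\frac{q/(1+s)}{K+q/(1+s)}\in(0,1),\qquad\pi=\eta^\Delta .
\]
Given $N$, let $N_1=\max(N+\Delta,\Delta^{\Delta+1})$, let $N'$ be given by Lemma~\ref{lem:types} for $N_1$, and put $R=\pi\delta+(1-\pi)\min(\lambda_N,\delta)\le\delta$. By Lemma~\ref{lem:rho}(iii) it suffices to show $\rho\ge R$ for each term of the expansion in Lemma~\ref{lem:types}. For Type~1 this is Lemma~\ref{lem:rho}(ii). So let $(G,f)$ be a marked graph of Type~2, with $G=P\oplus_\varepsilon H$ or $G=P$, and $|E(G)|\ge|E(P)|\ge N_1$. If $G$ has a vertex of degree at least $\Delta$, use Lemma~\ref{lem:rho}(ii) again. Assume that all degrees in $G$ are below $\Delta$.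

\emph{A long path.} Since $H\setminus\varepsilon$ has an edge at each end of $\varepsilon$, degrees in $P$ are at most those in $G$, hence at most $\Delta-1$. So $|V(P)|\ge2N_1/(\Delta-1)>\Delta^\Delta$, while at most $\sum_{i<\Delta}(\Delta-1)^i<\Delta^\Delta$ vertices are at distance less than $\Delta$ from a given vertex. Choose $u,u'$ at distance at least $\Delta$ in $P$, and let $X=p_0p_1\cdots p_r$, $r\ge\Delta$, and $y_0$ be as in Lemma~\ref{lem:path}. The edges $e_i=p_{i-1}p_i$ differ from $\varepsilon$, because $y_0\notin X$; so they are edges of $G$ different from $f$. For $0\le i<\Delta$ let $P_i=P/e_1/\cdots/e_i$ and $G_i=G/e_1/\cdots/e_i$, and let $x_i$ be the vertex into which $p_0,\dots,p_i$ are contracted.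

\emph{$P_i$ is $2$-connected.} It is loopless, since $X$ is induced and $P$ is simple. Each $p_j$ has degree at least $3$ and at most two neighbors on $X$, so it has a neighbor in the connected nonempty graph $P-V(X)$. Hence $P_i-x_i=P-\{p_0,\dots,p_i\}$ is connected. For $p\ne x_i$, the graph $P_i-p$ is a contraction of the connected graph $P-p$.

\emph{$P_{i-1}\setminus e_i$ is $2$-connected for $1\le i<\Delta$.} For $p\notin\{x_{i-1},p_i\}$, the graph $(P_{i-1}\setminus e_i)-p$ is a contraction of $(P-p)\setminus e_i$, which is connected since $P-p$ has no bridge. For $p\in\{x_{i-1},p_i\}$ it equals $P_{i-1}-p$, which is connected by the previous paragraph.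

Thus $e_i$ is legal in $P_{i-1}$. As $G_i=P_i\oplus_\varepsilon H$ or $G_i=P_i$, Lemma~\ref{lem:2sum} shows that $e_i$ is legal in $G_{i-1}$. Moreover
\[
\deg_{G_i}x_i\ge\deg_{P_i}x_i=\sum_{j\le i}\deg_Pp_j-2i\ge3(i+1)-2i=i+3 .
\]
Let $i_0$ be the least index such that $G_{i_0}$ has a vertex of degree at least $\Delta$; then $1\le i_0\le\Delta-3$. Applying (DC) to $e_1$ in $G_0=G$, to $e_2$ in $G_1$, and so on, we obtain the expansion
\begin{equation}\label{eq:chain}
z_G=\sum_{i=0}^{i_0-1}\alpha_i\,z_{G_i\setminus e_{i+1}}+\alpha_{i_0}z_{G_{i_0}},\qquad\alpha_i=\prod_{j\le i}|v_{e_j}| .
\end{equation}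

\emph{The share of the last term.} Let $i<i_0$. All degrees in $G_i$ are below $\Delta$, the graph $G_i/e_{i+1}=G_{i+1}$ is $2$-connected, and at $t_f=0$ the edge $f$ is special. So Lemma~\ref{lem:K} gives $z^0_{G_i\setminus e_{i+1}}\le Kz^0_{G_{i+1}}$, and (DC) gives $z^0_{G_i}\le(K+|v_{e_{i+1}}|)\,z^0_{G_{i+1}}$. Since $|v_e|\ge q/(1+s)$ for weights in $J_s$ and $y\mapsto y/(K+y)$ is increasing,
\[
\alpha_{i+1}z^0_{G_{i+1}}\ge\frac{|v_{e_{i+1}}|}{K+|v_{e_{i+1}}|}\,\alpha_iz^0_{G_i}\ge\eta\,\alpha_iz^0_{G_i}.
\]
Hence the weight of the last term of \eqref{eq:chain} in Lemma~\ref{lem:rho}(iii) is $w=\alpha_{i_0}z^0_{G_{i_0}}/z^0_G\ge\eta^{i_0}\ge\pi$.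

\emph{Conclusion.} We have $\rho(G_{i_0},f)\ge\delta$ by Lemma~\ref{lem:rho}(ii). Each $(G_i\setminus e_{i+1},f)$ is a marked graph with at least $N_1-\Delta\ge N$ edges, so its ratio is at least $\lambda_N$. By Lemma~\ref{lem:rho}(iii), $\rho(G,f)\ge w\delta+(1-w)\min(\lambda_N,\delta)\ge R$, the last step because $w\ge\pi$ and $\delta\ge\min(\lambda_N,\delta)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:core}.

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:a}, $\sqrt{1-q}<a$. Choose $0<s_0<s_1<s_2<\cdots$ with $s_j\to a$ and $s_1<\sqrt{1-q}$. Put $M_1=2$ and choose integers $M_1<M_2<\cdots$ with $M_j\ge N(s_j)$ for $j\ge2$. Every $2$-connected graph with at least $M_j$ edges and weights in $J_{s_j}$ has $z_G>0$, by Lemma~\ref{lem:special}(ii) if $j=1$ and by Theorem~\ref{thm:core} if $j\ge2$. To obtain a strictly increasing sequence we interpolate: for $M_j\le m<M_{j+1}$ let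
\[
b_m=s_j-(s_j-s_{j-1})\,2^{-(m-M_j)-1}\in(s_{j-1},s_j),\qquad v_m^+=-\frac q{1+b_m},
\]
and $\mathcal V_m=(q/v_m^+,v_m^+)$, the set of $v$ with $1+v$ in the interior of $J_{b_m}$. The sequence $b_m$ increases strictly within each block $M_j\le m<M_{j+1}$, and from one block to the next since $b_m<s_j<b_{m'}$ for $m<M_{j+1}\le m'$; and $b_m\to a$. So $-\sqrt q<v_m^+<0$, $\mathcal V_m\subsetneq\mathcal V_{m+1}$, and $v_m^+\to-\frac q{1+a}=v_\Diamond^+$. The union of the $\mathcal V_m$ is the interior of $I_\Diamond$, which gives (a). If $M_j\le m<M_{j+1}$ and $G$ is $2$-connected with at least $m$ edges and all $v_e\in\mathcal V_m$, then $G$ has at least $M_j$ edges and weights in $J_{s_j}$, so $z_G>0$. This is (b).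
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) If $v^+<v_\Diamond^+=-\frac q{1+a}$, then $v^+\le-\frac q{1+s}$ for some $s\in(0,a)$, so all weights in $\mathcal V$ are weights in $J_s$. By Theorem~\ref{thm:core} the exceptional graphs have fewer than $N(s)$ edges, and being connected they are finite in number. If $v^+\ge v_\Diamond^+$, then $\mathcal V$ contains the interior of $I_\Diamond$. Each graph of Proposition~\ref{prop:diamond} has $z<0$ at weights in $\{v_\Diamond^\pm\}$, hence by continuity at nearby weights in the interior of $I_\Diamond$. So there are exceptional graphs with arbitrarily many edges.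

(2) Say that $v^+$ is \emph{good for $m$} if it has the property in the definition of $\hat v_m$. If $v^+$ is good for $m$, it is good for $m+1$, so $\hat v_m$ is nondecreasing. Fix $m$ and a graph from Proposition~\ref{prop:diamond} with at least $m$ edges. There is $\zeta>0$ such that $z<0$ whenever each weight is moved by less than $\zeta$. If $v^+$ is close enough to $v_\Diamond^+$, or larger, then $(q/v^+,v^+)$ contains points within $\zeta$ of $v_\Diamond^+$ and of $v_\Diamond^-$, so $v^+$ is not good for $m$. Hence $\hat v_m<v_\Diamond^+$. With $v_m^+$ from Theorem~\ref{thm:A} we have $v_m^+\le\hat v_m<v_\Diamond^+$, so $\hat v_m\to v_\Diamond^+$.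

For $m=2$, consider $v^+=-\frac q{1+b}$ with $b>0$; as $b$ increases this runs increasingly through $(-q,0)$, and the lower end of the interval is $t=-b$. If $v^+$ is good for $2$, then \eqref{eq:digon} gives $t_1t_2<1-q$ on the interval, and letting $t_1,t_2\to-b$ yields $b^2\le1-q$. Conversely, if $0<b<\sqrt{1-q}$, then $b<a$ and $v^+$ is good for $2$ by Lemma~\ref{lem:special}(ii). Therefore $\hat v_2=-\frac q{1+\sqrt{1-q}}=-1+\sqrt{1-q}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CE} Cunningham and Edmonds, 1980.

\bibitem{HT} Hopcroft and Tarjan, 1973.

\bibitem{JS} Bill Jackson and Alan D. Sokal, \emph{Zero-free regions for multivariate Tutte polynomials (alias Potts-model partition functions) of graphs and matroids}, arXiv:0806.3249 (2008).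

\bibitem{Tutte} Tutte, \emph{Connectivity in Graphs}, 1966.

\end{thebibliography}
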